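# Integral cohomology of cyclic covers of hyperplane complements

## Curves, tori and a product surface: testing a naive formula

Let $\mathcal A$ be a finite set of affine hyperplanes in $\mathbb C^l$, $l\ge 1$, and let $U=\mathbb C^l\setminus\bigcup_{H\in\mathcal A}H$. The group $H_1(U,\mathbb Z)$ is free abelian on the meridians $\gamma_H$, $H\in\mathcal A$. Fix a positive integer $N$ and an epimorphism $\varphi:H_1(U,\mathbb Z)\twoheadrightarrow\mathbb Z_N$. It is determined by the values $\varepsilon_H=\varphi(\gamma_H)\in\mathbb Z_N$, and it defines a connected $N$-fold cyclic cover $p:U^\varphi\to U$. What is $H^*(U^\varphi,\mathbb Z)$, and in particular does it have torsion?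

Here is the answer one would first guess. Write $b_i=b_i(U,\mathbb Z)$. The space $U$ is a smooth affine variety of dimension $l$, so both $U$ and its finite covers have no cohomology above degree $l$. The guess is that the cover shows nothing new below degree $l$, that no torsion appears, and that the rank in degree $l$ is forced by $\chi(U^\varphi)=N\chi(U)$:
$$H^i(U^\varphi,\mathbb Z)\cong \mathbb Z^{b_i}\ (i<l),\qquad H^l(U^\varphi,\mathbb Z)\cong\mathbb Z^{b_l+(N-1)(-1)^l\chi(U)},\qquad H^i(U^\varphi,\mathbb Z)=0\ (i>l).\tag{F}$$
The top rank is indeed forced. Since $\sum_{i<l}(-1)^ib_i=\chi(U)-(-1)^lb_l$, the rank in degree $l$ must be $(-1)^l\big(N\chi(U)-\chi(U)\big)+b_l$.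

**Test 1: $l=1$.** Here $U$ is $\mathbb C$ minus $b_1$ points. Both $U$ and $U^\varphi$ are homotopy equivalent to connected graphs, so there is no torsion, and $b_1(U^\varphi)=1-N(1-b_1)=b_1+(N-1)(b_1-1)$. Formula (F) holds for every $\varphi$.

**Test 2: the torus.** Take the coordinate hyperplanes, so $U=(\mathbb C^*)^l$ and $\pi_1(U)=\mathbb Z^l$. A connected finite cover corresponds to a sublattice of finite index, so it is again homotopy equivalent to an $l$-torus. As $\chi(U)=0$, formula (F) holds for every $\varphi$.

**Test 3: a product.** Let $l=2$ and $\mathcal A=\{x=0,\ x=1,\ y=0\}$, so that $U=Y\times\mathbb C^*$ with $Y=\mathbb C\setminus\{0,1\}$; the Betti numbers are $1,3,2$ and $\chi(U)=0$. Write $\varepsilon=(u,v,w)$ and let $N\ge2$.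

If $w=0$, then $U^\varphi=Y'\times\mathbb C^*$, where $Y'\to Y$ is a connected $N$-fold cover. By Test 1, $b_1(Y')=N+1$, so $b_1(U^\varphi)=N+2>3$. The guess is false.

If $w$ is a unit in $\mathbb Z_N$, consider the automorphism $\Phi(x,y)=(x,\ x^i(x-1)^jy)$ of $U$. It sends the class $\gamma_{x=0}$ to $\gamma_{x=0}+i\gamma_{y=0}$, the class $\gamma_{x=1}$ to $\gamma_{x=1}+j\gamma_{y=0}$, and it fixes $\gamma_{y=0}$. So $\varphi\circ\Phi_*$ has values $(u+iw,\ v+jw,\ w)$. As $w$ is a unit, we can choose $i,j$ so that this is $(0,0,w)$. Then the cover is $Y\times\mathbb C^*$ with the map $(x,z)\mapsto(x,z^N)$, and (F) holds.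

So the value $w$ matters. In $\mathbb{CP}^2$ the lines $x=0$, $x=1$ and the line at infinity meet in a point $P$. The meridian at infinity has value $-(u+v+w)$, so the sum of the three values at $P$ is $u+v-(u+v+w)=-w$. The number that decided the outcome is attached to a point at infinity.

## Dense edges at infinity and the statements

From now on $\mathcal A$ is **essential**, that is, the normals of its members span; the arrangements in all examples above are essential. Let $\overline H_\infty$ be the hyperplane at infinity of $\mathbb{CP}^l$ and $\overline{\mathcal A}=\{\overline H: H\in\mathcal A\}\cup\{\overline H_\infty\}$. Its intersection lattice is $L(\overline{\mathcal A})$; its elements, the flats, are for us nonempty subspaces of $\mathbb{CP}^l$. (The empty flat would have $\varepsilon_\emptyset=0$; including it could only strengthen the hypothesis below.) For a flat $X$ let $\overline{\mathcal A}_X$ be the set of members of $\overline{\mathcal A}$ containing $X$. The meridian of $\overline H_\infty$ has class $-\sum_{H\in\mathcal A}\gamma_H$, so we put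
$$\varepsilon_{\overline H_\infty}=-\sum_{H\in\mathcal A}\varepsilon_H,\qquad \varepsilon_X=\sum_{H\in\overline{\mathcal A},\,H\supset X}\varepsilon_H ,$$
where $\overline H_\infty$ is included in the second sum when $X\subset\overline H_\infty$.

**Definition (dense edge).** A flat $X$ is a dense edge if $\overline{\mathcal A}_X$ is indecomposable, i.e. cannot be written, after a linear change of coordinates, as a product of two nonempty arrangements. Equivalently, the set of normals of $\overline{\mathcal A}_X$ does not split into two nonempty parts with independent spans.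

A single hyperplane is always dense; in particular $\overline H_\infty$ is. A point in the plane on exactly two lines is not dense, since two normals split as one plus one. A point on three or more lines is dense: the normals span a plane, any two are independent, and a splitting into two parts with independent spans would have one line direction in each part. In Test 3 the dense edges inside $\overline H_\infty$ are $\overline H_\infty$ and $P$; the point where $y=0$ meets infinity is a double point.

**Definition (CDO-condition).** With the convention $\gcd(0,N)=N$, the epimorphism $\varphi$ satisfies the CDO-condition for cyclic $N$-covers if $\gcd(\varepsilon_X,N)=1$ for every dense edge $X\in L(\overline{\mathcal A})$ with $X\subset\overline H_\infty$.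

In Test 3 the condition says that $w$ and $u+v+w$ are units. One could hope that $\varepsilon_X\ne0$ is enough. It is not: take $N=4$ and $\varepsilon=(u,v,w)=(1,2,2)$. Then $\varepsilon_{\overline H_\infty}=3$ and $\varepsilon_P=2\neq0$. Over $\mathbb C$ the cohomology of $U^\varphi$ is the sum, over the fourth roots of unity $\zeta$, of the cohomology of $U$ with monodromy $\gamma\mapsto\zeta^{\varphi(\gamma)}$. For $\zeta=1$ we get $b_1=3$. For $\zeta=-1$ the monodromies are $-1,1$ around the two points of $Y$ and $1$ around $y=0$. On $Y$ this system has $H^0=0$ and Euler characteristic $-1$, hence $\dim H^1=1$, and by Künneth $U$ has $\dim H^1=1$. So $b_1(U^\varphi)\ge4>3$ and (F) fails.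

The problem comes from Wentao Xie, "The cohomology groups of finite cyclic covers of complexified real arrangement complements", arXiv:2608.06945 (2026). Its Main Theorem is (F) for essential complexified real arrangements under the CDO-condition; the conjecture there is that torsion-freeness extends to all essential complex arrangements under the same condition. The conjecture is true.

**Theorem 1.** Let $\mathcal A$ be any essential complex affine arrangement and let $\varphi$ satisfy the CDO-condition for cyclic $N$-covers. Then $H^*(U^\varphi,\mathbb Z)$ is torsion-free and (F) holds.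

For $N=1$ everything is trivial ($U^\varphi=U$), so let $N\ge2$ from now on. The proof gives an exact criterion, for which we need two more objects.

For a field $K$ and $\zeta\in K^*$ with $\zeta^N=1$, let $K_\zeta$ be the rank one local system on $U$ with monodromy $\gamma\mapsto\zeta^{\varphi(\gamma)}$. For a prime $\ell\mid N$ let $\omega_\ell\in H^1(U;\mathbb F_\ell)$ be $\varphi$ mod $\ell$. The ring $H^*(U;\mathbb F_\ell)$ is a quotient of an exterior algebra on degree one classes (recalled below), so $\omega_\ell\cup\omega_\ell=0$ even for $\ell=2$. Hence $\omega_\ell\cup$ is a differential on $H^*(U;\mathbb F_\ell)$, the Aomoto complex, and we put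
$$h_q(\omega_\ell)=\dim H^q\big(H^*(U;\mathbb F_\ell),\ \omega_\ell\cup\big).$$
For example, if $l=1$ the Aomoto complex is $\mathbb F_\ell\to\mathbb F_\ell^{b_1}$, $1\mapsto\omega_\ell$. Since $\varphi$ is onto, $\omega_\ell\ne0$, so $h_0=0$ and $h_1=b_1-1$.

**Theorem 2.** Let $\varphi:H_1(U,\mathbb Z)\twoheadrightarrow\mathbb Z_N$ be arbitrary.

1. For a prime $\ell$ write $N=\ell^km$ with $\ell\nmid m$, and $K=\overline{\mathbb F}_\ell$. Then $\dim H^i(U^\varphi;\mathbb F_\ell)=b_i$ for all $i<l$ if and only if
   - $(\alpha_\ell)$ $H^i(U;K_\zeta)=0$ for all $i<l$ and all $\zeta\in\mu_m(K)\setminus\{1\}$, and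
   - $(\beta_\ell)$ if $\ell\mid N$, then $h_i(\omega_\ell)=0$ for all $i<l$.
2. (F) holds if and only if $(\alpha_\ell)$ and $(\beta_\ell)$ hold for all primes $\ell$.
3. If $N=\ell^k$, then $b_q+h_q(\omega_\ell)\le\dim H^q(U^\varphi;\mathbb F_\ell)\le b_q+(N-1)h_q(\omega_\ell)$ for all $q$.

**Theorem 3.** Put $\rho_i=\sum_{j<i}(-1)^{i-1-j}b_j$. If (F) holds, then for $i<l$ the deck group acts trivially on $H^i(U^\varphi,\mathbb Z)$, and $p^*:H^i(U,\mathbb Z)\to H^i(U^\varphi,\mathbb Z)$ is injective with cokernel $\cong(\mathbb Z/N)^{\rho_i}$.

Two textbook facts are used throughout. First, $U$ is a smooth affine variety of dimension $l$, so by Andreotti–Frankel it is homotopy equivalent to a finite CW complex of dimension $\le l$; hence so is its finite cover $U^\varphi$. Second, by Brieskorn and Orlik–Solomon, $H^*(U;\mathbb Z)$ is free and generated in degree $1$. So $b_i=\dim H^i(U;K)$ for every field $K$.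

## Passing to $\mathbb F_\ell$ and splitting the group ring

Torsion is visible in cohomology with finite field coefficients. The first lemma turns (F) into a count, one prime at a time.

**Lemma 4.** Formula (F) holds if and only if $\dim H^i(U^\varphi;\mathbb F_\ell)=b_i$ for all primes $\ell$ and all $i<l$.

*Proof.* If (F) holds, then $H^*(U^\varphi;\mathbb Z)$ is free, and the universal coefficient theorem gives $\dim H^i(U^\varphi;\mathbb F_\ell)=b_i$ for $i<l$.

Conversely, suppose the dimensions are as stated. The transfer $\mathrm{tr}$ satisfies $\mathrm{tr}\circ p^*=N$, so $p^*$ is injective on rational cohomology. For $i<l$ and every $\ell$,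
$$b_i\le\dim H^i(U^\varphi;\mathbb Q)\le\dim H^i(U^\varphi;\mathbb F_\ell)=b_i ,$$
so all are equal. Cohomology of $U^\varphi$ vanishes above degree $l$, and the Euler characteristics over $\mathbb Q$ and $\mathbb F_\ell$ agree. So $\dim H^l(U^\varphi;\mathbb Q)=\dim H^l(U^\varphi;\mathbb F_\ell)$ as well. Let $T_j$ be the torsion subgroup of the finitely generated group $H^j(U^\varphi;\mathbb Z)$ and $t_j=\dim T_j\otimes\mathbb F_\ell$. By universal coefficients
$$\dim H^j(U^\varphi;\mathbb F_\ell)=\dim H^j(U^\varphi;\mathbb Q)+t_j+t_{j+1},$$
so all $t_j$ vanish. This holds for every $\ell$, so $H^*(U^\varphi;\mathbb Z)$ is free, with rank $b_i$ in degrees $i<l$. The rank in degree $l$ follows from $\chi(U^\varphi)=N\chi(U)$ as computed at the start. $\square$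

**Cochains of the cover.** We now express cochains of $U^\varphi$ as cochains of $U$ with coefficients in a group ring. Let $\pi=\pi_1(U)$, let $\widetilde U$ be the universal cover, and view $\varphi$ as a map on $\pi$. For a $\pi$-module $M$, the cohomology $H^*(U;M)$ is that of $\operatorname{Hom}_\pi(C_*(\widetilde U),M)$. Let $G=\mathbb Z_N=\langle t\rangle$, let $\gamma\in\pi$ act on $K[G]$ as $t^{\varphi(\gamma)}$, and for $j\in\mathbb Z_N$ choose $\gamma_j\in\pi$ with $\varphi(\gamma_j)=j$. A cochain $c$ of $U^\varphi$ is a cochain on $\widetilde U$ invariant under $\ker\varphi$. Put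
$$\hat c(\sigma)=\sum_{j\in\mathbb Z_N}c(\gamma_j^{-1}\sigma)\,t^j .$$
This does not depend on the choice of the $\gamma_j$. For $\gamma\in\pi$ we have $\varphi(\gamma^{-1}\gamma_j)=j-\varphi(\gamma)$, hence $\hat c(\gamma\sigma)=t^{\varphi(\gamma)}\hat c(\sigma)$. The coefficient of $t^0$ recovers $c$, so $c\mapsto\hat c$ is an isomorphism of complexes and $H^*(U^\varphi;K)\cong H^*(U;K[G])$. Two maps can be read off:

- if $c$ comes from $U$, then $\hat c=c\,\nu$ with $\nu=\sum_{j}t^j$, so $p^*$ is induced by $K\to K[G]$, $1\mapsto\nu$;
- $\mathrm{tr}(c)(\sigma)=\sum_jc(\gamma_j^{-1}\sigma)$, so $\mathrm{tr}$ is induced by the augmentation $K[G]\to K$.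

**Blocks.** Let $\ell$ be a prime, $N=\ell^km$ with $\ell\nmid m$, $n=\ell^k$ and $K=\overline{\mathbb F}_\ell$. In characteristic $\ell$ we have $t^N-1=(t^m-1)^n$, and $t^m-1$ has distinct roots. So
$$K[G]=\prod_{\zeta\in\mu_m(K)}\Lambda_\zeta,\quad\Lambda_\zeta=K[t]/(t-\zeta)^n,\qquad \dim H^q(U^\varphi;\mathbb F_\ell)=\sum_{\zeta\in\mu_m(K)}\dim H^q(U;\Lambda_\zeta).\tag{1}$$

The powers of $t-\zeta$ filter $\Lambda_\zeta$ with all $n$ quotients isomorphic to $K_\zeta$. A sensible plan is therefore: the trivial character contributes $b_i$, so show that nontrivial characters contribute nothing below degree $l$. The next lemma says that this loses nothing for the blocks $\zeta\neq1$.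

**Lemma 5.** For $\zeta\ne1$: $H^i(U;\Lambda_\zeta)=0$ for all $i<l$ if and only if $H^i(U;K_\zeta)=0$ for all $i<l$.

*Proof.* The filtration and long exact sequences give "if". For "only if", suppose $i<l$ is minimal with $H^i(U;K_\zeta)\ne0$. The quotient $Q=\Lambda_\zeta/(t-\zeta)^{n-1}\Lambda_\zeta$ is filtered by copies of $K_\zeta$ (it is $0$ if $n=1$), so $H^{i-1}(U;Q)=0$. The submodule $(t-\zeta)^{n-1}\Lambda_\zeta$ is isomorphic to $K_\zeta$. So the exact sequence $H^{i-1}(U;Q)\to H^i(U;K_\zeta)\to H^i(U;\Lambda_\zeta)$ shows $H^i(U;\Lambda_\zeta)\neq0$. $\square$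

## Local products at infinity and nontrivial characters

**The block through infinity.** The purpose of this paragraph is to find, at each point of $\overline H_\infty$, a dense edge inside $\overline H_\infty$. Let $x\in\overline H_\infty$ and let $X$ be the smallest flat containing $x$. In affine coordinates centered at $x$, the arrangement $\overline{\mathcal A}$ is near $x$ the central arrangement $\overline{\mathcal A}_X$. (The members through $x$ are given by linear forms on $\mathbb C^{l+1}$ vanishing on the line $x$, so linear relations among their normals are the same in the chart and in $\mathbb C^{l+1}$.) Partition $\overline{\mathcal A}_X$ into a maximal number of nonempty blocks $\mathcal B_1\sqcup\dots\sqcup\mathcal B_s$ whose spans of normals are independent. Each block is then indecomposable. Let $Y_i=\bigcap\mathcal B_i\supset X$. A member of $\overline{\mathcal A}$ containing $Y_i$ contains $X$, and its normal lies in the span of $\mathcal B_i$. By independence of the spans it belongs to $\mathcal B_i$. So $\mathcal B_i=\overline{\mathcal A}_{Y_i}$, and $Y_i$ is dense. Number the blocks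 so that $\overline H_\infty\in\mathcal B_1$. Then
$$Y:=Y_1\ \text{ is a dense edge},\qquad Y\subset\overline H_\infty,\qquad \mathcal B_1=\overline{\mathcal A}_Y.\tag{2}$$

In Test 3 at $x=P$ there is one block, and $Y=P$. At the double point on $y=0$ the blocks are $\{\overline H_\infty\}$ and $\{y=0\}$, and $Y=\overline H_\infty$.

**Proposition 6.** Let $K=\overline{\mathbb F}_\ell$ and $1\ne\zeta\in K^*$ with $\zeta^N=1$. If $\zeta^{\varepsilon_Y}\ne1$ for every dense $Y\subset\overline H_\infty$, then $H^i(U;K_\zeta)=0$ for $i<l$.

*Proof.* The local system is defined over the finite field $\mathbb F_\ell(\zeta)$ and dimensions do not change under field extension. So we replace $K$ by that field. Let $U\xrightarrow{j}\mathbb C^l\xrightarrow{\kappa}\mathbb{CP}^l$ be the inclusions, $L=K_\zeta$ and $F=Rj_*L$.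

**Step 1: nothing happens at infinity.** This step shows that $\kappa_!F\to R\kappa_*F$ is an isomorphism. Its cone is supported on $\overline H_\infty$, with stalk cohomology at $x$ equal to $\varinjlim H^*(B_x\cap U;L)$ over small balls $B_x$. By radial scaling $B_x\cap U$ is homotopy equivalent to the complement of the central arrangement $\overline{\mathcal A}_X$. Since the blocks have independent spans, a linear change of coordinates makes this complement the product
$$M(\mathcal B_1)\times\dots\times M(\mathcal B_s)\times\mathbb C^{\dim X},$$
where $M(\mathcal B_i)$ is the complement of the essentialization of $\mathcal B_i$. The group $\pi_1$ of a product is the product of the $\pi_1$'s, so $L$ restricts to an external tensor product of rank one systems. Let $\alpha$ be the linear form of $\overline H_\infty\in\mathcal B_1$. Sending $v$ to $(\alpha(v),v/\alpha(v))$ gives $M(\mathcal B_1)\cong\mathbb C^*\times\mathbb PM(\mathcal B_1)$. The loop $\theta\mapsto e^{i\theta}v$ has linking number one with each member of $\mathcal B_1=\overline{\mathcal A}_Y$, so $L$ has monodromy $\zeta^{\varepsilon_Y}\ne1$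 along it. For a rank one system on $\mathbb C^*$ with monodromy $\mu\neq1$ the cohomology is the kernel and cokernel of $\mu-1$, which are zero. By Künneth, $H^*(B_x\cap U;L)=0$. So the cone is zero, and
$$H_c^q(\mathbb C^l;Rj_*L)=H^q(\mathbb{CP}^l;\kappa_!F)\cong H^q(\mathbb{CP}^l;R\kappa_*F)=H^q(U;L).\tag{3}$$

**Step 2: vanishing by duality.** This step shows that the left side of (3) is zero for $q<l$. The Verdier dual of $Rj_*L$ is $j_!L^\vee[2l]$, so $H^q_c(\mathbb C^l;Rj_*L)$ is dual to $H^{2l-q}(\mathbb C^l;j_!L^\vee)$. Artin's vanishing theorem (SGA 4, Exp. XIV, §3) says that a constructible torsion sheaf on a complex affine variety of dimension $l$ has no cohomology in degrees $>l$. It applies through the comparison theorem for constructible torsion sheaves: $L^\vee$ has finite monodromy and finite coefficients, so it comes from an étale sheaf. If $q<l$ then $2l-q>l$, and the group vanishes. $\square$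

Under the CDO-condition this settles all blocks with $\zeta\ne1$. If $\ell\nmid N$, then $n=1$, the block $\zeta=1$ is $K$ itself, and the plan is complete for this prime.

## The unipotent block

Let $\ell\mid N$, so $n\ge2$, and look at $\zeta=1$. Put $s=t-1$ and $\Lambda=\Lambda_1=K[s]/s^n$. If $N=\ell$, this is the only block.

Here the plan stops. In the proof of Proposition 6, the decisive point was that $\mu-1$ is invertible for the monodromy $\mu$ of the $\mathbb C^*$-factor at infinity. On $\Lambda$ the monodromy is $(1+s)^{\varepsilon_Y}$, and if $\ell\nmid\varepsilon_Y$ then $(1+s)^{\varepsilon_Y}-1$ is $s$ times a unit, with one-dimensional kernel and cokernel. The stalks at infinity no longer vanish because of this factor: for $l=1$, the stalk at $\infty$ is $H^*$ of a punctured disc with coefficients in $\Lambda$, which is one-dimensional in degrees $0$ and $1$. Vanishing would also be the wrong target, since for instance $H^0(U;\Lambda)=s^{n-1}\Lambda\ne0$. What we need is $\dim H^q(U;\Lambda)=b_q$, while filtering $\Lambda$ by $n$ copies of $K$ only yields the upper bound $n\,b_q$.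

The case $n=2$ shows what to do. The sequence $0\to K\xrightarrow{s}\Lambda\to K\to0$ has a connecting map $\beta:H^q(U;K)\to H^{q+1}(U;K)$, and with $\operatorname{rk}_q$ the rank of $\beta$ on $H^q$ the long exact sequence gives $\dim H^q(U;\Lambda)=2b_q-\operatorname{rk}_{q-1}-\operatorname{rk}_q$. This equals $b_q$ exactly when $(H^*(U;K),\beta)$ is exact in degree $q$. So the dimension is small because of cancellation between copies of the trivial system, and this cancellation is seen to first order in $s$. For larger $n$, a lift to $K[[s]]$ shows that the first order still decides.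

**Proposition 7.** For $\ell\mid N$ and all $q$,
$$b_q+h_q(\omega_\ell)\le\dim H^q(U;\Lambda)\le b_q+(n-1)h_q(\omega_\ell).\tag{4}$$

*Proof.* **Step 1: lift to a discrete valuation ring.** The purpose is to put all truncations $K[s]/s^a$ into one complex. Choose integers $\tilde\varepsilon_H$ lifting $\varepsilon_H$ and let $R=K[[s]]$. As $H_1(U,\mathbb Z)$ is free on the $\gamma_H$, the rule $\gamma_H\mapsto(1+s)^{\tilde\varepsilon_H}$ defines a character with values in $R^*$. In $\Lambda$ we have $(1+s)^N=(1+s^n)^m=1$, so modulo $s^n$ the character becomes $\gamma\mapsto t^{\varphi(\gamma)}$, i.e. the local system $\Lambda$. Let $\hat C$ be the cellular cochain complex of a finite CW model of $U$ with these $R$-coefficients. It is a finite complex of free $R$-modules of finite rank; $\hat C/s^n$ computes $H^*(U;\Lambda)$ and $\hat C/s$ computes $H^*(U;K)$.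

**Step 2: split the complex.** This reduces the count to two-term complexes. The ring $R$ is a PID with nonzero ideals $(s^a)$. Let $Z^q=\ker d^q$. As $\hat C^q/Z^q\cong\operatorname{im}d^q\subset\hat C^{q+1}$ is free, $\hat C^q=Z^q\oplus W^q$ with $d:W^q\hookrightarrow Z^{q+1}$. So $\hat C$ is the direct sum of the complexes $W^{q-1}\to Z^q$, and by Smith normal form it is a direct sum of contractible pieces $R\xrightarrow{1}R$ and of

- $f_q$ copies of $R$ in degree $q$,
- $\tau_q(a)$ copies, for each $a\ge1$, of $R\xrightarrow{s^a}R$ in degrees $q-1,q$.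

Modulo $s^n$, a piece of the second kind has kernel and cokernel of dimension $\min(a,n)$; modulo $s$ both have dimension $1$. Hence
$$\dim H^q(U;\Lambda)=nf_q+\sum_{a\ge1}\min(a,n)\big(\tau_q(a)+\tau_{q+1}(a)\big),\qquad b_q=f_q+\sum_{a\ge1}\big(\tau_q(a)+\tau_{q+1}(a)\big).\tag{5}$$

**Step 3: the first-order differential.** This step finds which pieces $\beta$ detects. Let $\beta:H^q(U;K)\to H^{q+1}(U;K)$ be the connecting map of $0\to\hat C/s\xrightarrow{s}\hat C/s^2\to\hat C/s\to0$. On a piece $R\xrightarrow{s^a}R$ it sends $x$ to $s^{a-1}x$ mod $s$. It is an isomorphism from degree $q-1$ to degree $q$ if $a=1$, and zero if $a\ge2$ or on a free piece. Therefore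
$$\dim H^q(H^*(U;K),\beta)=f_q+\sum_{a\ge2}\big(\tau_q(a)+\tau_{q+1}(a)\big).\tag{6}$$

**Step 4: $\beta=\omega_\ell\cup$.** This step identifies (6) with $h_q(\omega_\ell)$. The map $\beta$ is the connecting map of $0\to K\xrightarrow{s}L\to K\to0$, where $L=K[s]/s^2$ and $\gamma\in\pi$ acts as $(1+s)^{\varphi(\gamma)}=1+\varphi(\gamma)s$; this makes sense because $\ell\mid N$. The singular chains of $\widetilde U$ and the cellular chains of the universal cover of the model are $\mathbb Z[\pi]$-chain homotopy equivalent, so we may compute with singular cochains in $\operatorname{Hom}_\pi(C_*(\widetilde U),L)$. Choose a function $g:\widetilde U\to\mathbb F_\ell$ of sets with $g(\gamma x)=g(x)+\varphi(\gamma)$, by fixing its value at one point of each orbit. For a singular edge $e$ in $\widetilde U$ put $a(e)=g(e(1))-g(e(0))$. This is a $\pi$-invariant cocycle, so it is a cocycle on $U$. A loop $\gamma$ in $U$ lifts to a path from some $h\tilde x$ to $h\gamma\tilde x$, on which $a$ takes the value $\varphi(\gamma)$. So $a$ represents $\omega_\ell$.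

Let $c$ be a $K$-valued $q$-cocycle on $U$, viewed as a $\pi$-invariant cochain on $\widetilde U$, and write $v_0,v_1,\dots$ for the vertices of a simplex. Put $\tilde c(\sigma)=(1+g(v_0)s)\,c(\sigma)$. Then $\tilde c(\gamma\sigma)=(1+\varphi(\gamma)s)\,\tilde c(\sigma)$, as $s^2=0$, so $\tilde c$ is an $L$-valued cochain lifting $c$. Only the face $\partial_0\sigma$ of a simplex $\sigma$ has a different first vertex, namely $v_1$. Hence
$$\delta\tilde c(\sigma)=(1+g(v_0)s)\,\delta c(\sigma)+s\,\big(g(v_1)-g(v_0)\big)c(\partial_0\sigma)=s\,(a\cup c)(\sigma).$$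
So $\beta[c]=[a\cup c]=\omega_\ell\cup[c]$. Extending scalars from $\mathbb F_\ell$ to $K$ does not change dimensions, so (6) equals $h_q=h_q(\omega_\ell)$.

**Step 5: compare.** Subtracting the two equations in (5),
$$\dim H^q(U;\Lambda)-b_q=(n-1)f_q+\sum_{a\ge2}(\min(a,n)-1)\big(\tau_q(a)+\tau_{q+1}(a)\big).$$
The pieces with $a=1$ have dropped out. Since $n\ge2$, the coefficients $n-1$ and $\min(a,n)-1$ for $a\ge2$ lie between $1$ and $n-1$. Comparing with (6) gives (4). $\square$

As a check, let $l=1$ and $N=n=\ell^k$. Then $h_1=b_1-1$, and the upper bound $b_1+(n-1)(b_1-1)$ is the value found in Test 1.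

By (4), what remains for the unipotent block is to show that the Aomoto complex is exact below degree $l$. There is no local system left, only an algebra with a differential.

## The Orlik–Solomon algebra graded by flats

Let $K=\mathbb F_\ell$ with $\ell\mid N$. Let $\mathcal C$ be the cone of $\mathcal A$ in $\mathbb C^{l+1}$, a central arrangement with hyperplanes indexed by $\overline{\mathcal A}$. Its flats of codimension $\le l$ are the nonempty flats of $\overline{\mathcal A}$. A circuit is a minimal set of hyperplanes with linearly dependent normals. Let $E$ be the exterior $K$-algebra on $e_H$, $H\in\overline{\mathcal A}$. Let $\partial$ be the derivation of degree $-1$ with $\partial e_H=1$, that is, $\partial(ab)=(\partial a)b+(-1)^{|a|}a\,\partial b$. Then $\partial^2=0$, since in $\partial^2(ab)$ the mixed terms cancel and $\partial^2e_H=0$. Let $I$ be the ideal generated by the $\partial e_S$ for circuits $S$, and $A=E/I$. For three concurrent lines in the plane the relation is $e_2e_3-e_1e_3+e_1e_2=0$, so the part of degree two has dimension $2$.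

**Dependent monomials vanish.** If $S$ is a circuit and $H\in S$, then in $e_H\partial e_S$ only the term of $e_{S\setminus\{H\}}$ survives, so $e_S=\pm e_H\partial e_S\in I$. Hence $e_S\in I$ for all dependent $S$.

**Grading by flats.** We want to split $A$ so that each part can be placed on a subspace. Write $E=\bigoplus_YE_Y$ over the flats $Y$ of $\mathcal C$ (including $Y=0$), with $E_Y$ spanned by the $e_S$ with $\bigcap S=Y$. For a circuit $S$ all sets $S\setminus\{H\}$, $H\in S$, have the same intersection as $S$. So $I$ is spanned by the elements $e_T\partial e_S\in E_{\bigcap(T\cup S)}$, and $A=\bigoplus_YA_Y$. As dependent monomials vanish, $A_Y$ is spanned by independent sets $S$ with $\bigcap S=Y$, so it lies in degree $\operatorname{codim}Y$. Moreover $e_HA_Y\subset A_{Y\cap H}$, and $e_HA_Y=0$ if $Y\subset H$, because then $H$ lies in $S$ or $S\cup\{H\}$ is dependent.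

**Localization.** For a flat $X$ let $\mathcal C_X$ be the set of members containing $X$. If $Y\supset X$, the spanning elements $e_T\partial e_S$ of $I\cap E_Y$ only involve hyperplanes containing $Y$, hence $X$. So
$$A(\mathcal C_X)=\bigoplus_{Y\supset X}A_Y.\tag{7}$$

**Relation with $U$.** By Orlik–Solomon's theorem (valid over $\mathbb Z$, with free cohomology), $H^*(M(\mathcal C);K)\cong A$, where $e_H$ is the class of $\frac1{2\pi i}d\log\alpha_H$ and $\alpha_H$ is the linear form of $H$. The map $(z,t)\mapsto(t,tz)$ is an isomorphism $U\times\mathbb C^*\cong M(\mathcal C)$, with $t$ the linear form of $\overline H_\infty$. On $M(\mathcal C)$ the affine equation of $H$ evaluated at $z$ is $\alpha_H/t$, so the class on $U$ dual to $\gamma_H$ pulls back to $e_H-e_\infty$, where $e_\infty=e_{\overline H_\infty}$. The pullback is injective and $H^*(U;K)$ is generated in degree $1$, so $H^*(U;K)$ is identified with the subalgebra $\overline A\subset A$ generated by the $e_H-e_\infty$. By Künneth, $A=\overline A\oplus e_\infty\overline A$ with $e_\infty\cdot$ injective on $\overline A$. The class $\omega_\ell$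 corresponds to
$$\omega=\sum_{H\in\mathcal A}\varepsilon_H(e_H-e_\infty)=\sum_{H\in\overline{\mathcal A}}\varepsilon_He_H\in\overline A ,$$
and $\omega^2=0$. Since $\omega e_\infty a=-e_\infty\omega a$, the complex $(A,\omega)$ is the sum of $(\overline A,\omega)$ and a shifted copy, so
$$H^q(A,\omega)\cong H^q(\overline A,\omega)\oplus H^{q-1}(\overline A,\omega).\tag{8}$$

## Spreading the Aomoto complex over projective space

**Proposition 8.** Let $\ell\mid N$ and suppose $\varepsilon_Y\not\equiv0\pmod\ell$ for every dense $Y\subset\overline H_\infty$. Then $h_i(\omega_\ell)=0$ for $i<l$.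

The idea is to imitate Proposition 6. There a sheaf on $\mathbb{CP}^l$ had zero stalks along $\overline H_\infty$, and its cohomology with compact supports on $\mathbb C^l$ vanished below degree $l$. We build a complex of sheaves with both properties, whose stalks are local Aomoto complexes and whose global cohomology sees the global one.

*Proof.* Keep $K=\mathbb F_\ell$, and let $\kappa:\mathbb C^l\to\mathbb{CP}^l$ be the inclusion.

**Step 1: the complex.** This step defines $C^\bullet$ and checks $d^2=0$. For $0\le q\le l$ put
$$C^q=\bigoplus_{\operatorname{codim}Y=q}K_Y\otimes A_Y,$$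
where $Y$ runs over the nonempty projective flats and $K_Y$ is the constant sheaf on the closed set $Y$. For $Y'\subset Y$ of codimension $q+1$ and $q$, the component of $d:C^q\to C^{q+1}$ is the restriction $K_Y\to K_{Y'}$ tensored with the $A_{Y'}$-component of $\omega\cdot:A_Y\to A$. The component $Y\to Y''$ of $d^2$ is a sum over the flats $Y'$ with $Y''\subset Y'\subset Y$. All these $Y'$ contain $Y''$ and are therefore nonempty, so none is missing. The sum is restriction tensored with the $A_{Y''}$-component of $\omega^2\cdot=0$. So $d^2=0$.

For $l=1$ the complex is $K_{\mathbb{CP}^1}\to\bigoplus_xK_x$ over the points $x$ of $\overline{\mathcal A}$, the map to $K_x$ being $\varepsilon_x$ times restriction. Its kernel consists of the sections that vanish at all $x$ with $\varepsilon_x\ne0$. If $\varepsilon_\infty\neq0$, there are no global ones, matching $h_0=0$.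

**Step 2: the stalks.** We identify the stalk complex at a point $x$ with smallest flat $X$. The flats containing $x$ are the $Y\supset X$, so by (7) the stalk is $\bigoplus_{Y\supset X}A_Y=A(\mathcal C_X)$. The component of $e_H$ leads from $Y$ to $Y\cap H$, which contains $x$ if and only if $x\in H$. So the stalk differential is multiplication by $\omega_x=\sum_{H\ni x}\varepsilon_He_H$.

**Step 3: acyclicity on $\overline H_\infty$.** This step plays the role of Step 1 of Proposition 6. Let $x\in\overline H_\infty$, with blocks $\mathcal B_i$ and $Y=Y_1$ as in (2). On the exterior algebra on $\overline{\mathcal A}_X$ let $\partial_1$ be the derivation of degree $-1$ with $\partial_1e_H=1$ for $H\in\mathcal B_1$ and $\partial_1e_H=0$ otherwise. We first show that it descends to $A(\mathcal C_X)$. The spans of the blocks are independent, so every circuit $S$ lies in a single block. If $S\subset\mathcal B_1$, then $\partial_1\partial e_S=\partial\partial e_S=0$; otherwise $\partial_1\partial e_S=0$ because no $e_H$ with $H\in\mathcal B_1$ occurs. Hence $\partial_1(e_T\partial e_S)=(\partial_1e_T)\,\partial e_S\in I(\mathcal C_X)$,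 and $\partial_1$ descends. By the derivation rule,
$$\partial_1(\omega_xa)+\omega_x\,\partial_1a=\partial_1(\omega_x)\,a=\varepsilon_Y\,a ,$$
where $\partial_1(\omega_x)=\sum_{H\in\mathcal B_1}\varepsilon_H=\varepsilon_Y$ because $\mathcal B_1=\overline{\mathcal A}_Y$. Since $\varepsilon_Y\ne0$ in $K$, $\partial_1/\varepsilon_Y$ is a contracting homotopy and the stalk complex is acyclic.

**Step 4: hypercohomology is zero below $l$.** This step replaces Artin's theorem. By Step 3, $\kappa_!\kappa^*C^\bullet\to C^\bullet$ is a quasi-isomorphism, so $\mathbb H^m(\mathbb{CP}^l;C^\bullet)=\mathbb H_c^m(\mathbb C^l;C^\bullet|_{\mathbb C^l})$. The latter is computed by a spectral sequence with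
$$E_1^{q,p}=\bigoplus_{\operatorname{codim}Y=q}H_c^p(Y\cap\mathbb C^l;K)\otimes A_Y .$$
Each $Y\cap\mathbb C^l$ is empty or $\cong\mathbb C^{l-q}$, so only $p=2(l-q)$ occurs, in total degree $2l-q\ge l$. Hence
$$\mathbb H^m(\mathbb{CP}^l;C^\bullet)=0\qquad\text{for }m<l.\tag{9}$$

**Step 5: the same groups computed on $\mathbb{CP}^l$.** Now we bring in the global Aomoto complex. There is a spectral sequence converging to $\mathbb H^{q+p}(\mathbb{CP}^l;C^\bullet)$ with
$$E_1^{q,p}=\bigoplus_{\operatorname{codim}Y=q}H^p(Y;K)\otimes A_Y,\qquad Y\cong\mathbb{CP}^{l-q}.$$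
It vanishes for $p$ odd. For $p=2c$, the $c$-th power of the hyperplane class is a basis of $H^{2c}(Y;K)$ when $c\le l-q$, and it is compatible with restriction to smaller flats. So the row $p=2c$ is the truncated complex $(A^q)_{q\le l-c}$ with $d_1=\omega\cdot$, and
$$E_2^{q,2c}=H^q(A,\omega)\qquad\text{for }q<l-c.\tag{10}$$

**Step 6: the first nonzero group would survive.** Suppose $H^i(\overline A,\omega)\ne0$ for some $i<l$, and take $i$ minimal. By (8), $H^q(A,\omega)=0$ for $q<i$ and $H^i(A,\omega)\ne0$. So $E_2^{i,0}\neq0$ by (10). Differentials $d_r$, $r\ge2$, go from $E_r^{q,p}$ to $E_r^{q+r,p-r+1}$. None leaves row $0$ with nonzero target. One that enters $E_r^{i,0}$ starts at $E_r^{i-r,r-1}$, which is zero unless $r-1=2c$ with $c\ge1$. Then its column is $q=i-2c-1$ (if $q<0$ the source is zero). We have $q<i$, and $q<l-c$ because $i<l$. By (10), $E_2^{q,2c}=H^q(A,\omega)=0$. So $E_\infty^{i,0}=E_2^{i,0}\ne0$ and $\mathbb H^i\ne0$ with $i<l$, contradicting (9). As $H^i(\overline A,\omega)$ has dimension $h_i(\omega_\ell)$, the proposition follows. $\square$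

## Proofs of Theorems 2 and 1, and two checks

*Proof of Theorem 2.* Part 3: if $N=\ell^k$, then $m=1$, the only block in (1) is $\Lambda_1=\Lambda$ with $n=N$, and the claim is (4).

Part 1: by (1),
$$\dim H^i(U^\varphi;\mathbb F_\ell)=\dim H^i(U;\Lambda_1)+\sum_{\zeta\ne1}\dim H^i(U;\Lambda_\zeta).$$
If $\ell\mid N$, then by (4) the first term is at least $b_i$, with equality if and only if $h_i(\omega_\ell)=0$. If $\ell\nmid N$, then $\Lambda_1=K$ and the first term is $b_i$. So the left side equals $b_i$ for all $i<l$ if and only if $(\beta_\ell)$ holds and $H^i(U;\Lambda_\zeta)=0$ for all $\zeta\ne1$ and $i<l$. By Lemma 5 the latter is $(\alpha_\ell)$.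

Part 2 is Lemma 4 combined with part 1. $\square$

*Proof of Theorem 1.* Assume the CDO-condition. Let $\ell$ be any prime, $N=\ell^km$ with $\ell\nmid m$, $K=\overline{\mathbb F}_\ell$.

For $(\alpha_\ell)$, let $1\neq\zeta\in\mu_m(K)$ have order $d>1$; then $d\mid N$. For every dense $X\subset\overline H_\infty$, $\gcd(\varepsilon_X,N)=1$ gives $d\nmid\varepsilon_X$, i.e. $\zeta^{\varepsilon_X}\ne1$. Proposition 6 gives $H^i(U;K_\zeta)=0$ for $i<l$.

For $(\beta_\ell)$, let $\ell\mid N$. Then $\gcd(\varepsilon_X,N)=1$ gives $\varepsilon_X\not\equiv0\pmod\ell$ for every dense $X\subset\overline H_\infty$. Proposition 8 gives $h_i(\omega_\ell)=0$ for $i<l$.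

By Theorem 2(2), (F) holds, and in particular $H^*(U^\varphi,\mathbb Z)$ is torsion-free. $\square$

**The product again.** Let $U=Y\times\mathbb C^*$ as in Test 3 and $N=\ell$ prime, so that $(\beta_\ell)$ is the only condition at $\ell$. The Aomoto complex is the tensor product of those of $Y$ and $\mathbb C^*$, with classes $(u,v)$ and $w$. If $w\neq0$, the factor for $\mathbb C^*$ is acyclic and all $h_q$ vanish. If $w=0$, then $(u,v)\ne0$, the factor for $Y$ has cohomology of dimension $1$ in degree $1$ only, and $h_1=h_2=1$. Theorem 2(3) then says $4\le\dim H^1(U^\varphi;\mathbb F_\ell)\le\ell+2$. In Test 3 the value was $N+2=\ell+2$, the upper bound.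

**The CDO-condition is not necessary for (F).** Let $U=(\mathbb C^*)^2$, $N=30$, $\varepsilon=(2,3)$, so $\varepsilon_{\overline H_\infty}=-5$. Since $2$ and $3$ generate $\mathbb Z_{30}$, this is an epimorphism, and by Test 2 formula (F) holds with $U^\varphi\cong(\mathbb C^*)^2$. Yet none of $2,3,-5$ is prime to $30$; in particular the dense edge $\overline H_\infty$ violates the CDO-condition. The exact condition is Theorem 2(2).

## The deck action and the cokernel of $p^*$

*Proof of Theorem 3.* Assume (F) and let $i<l$.

**Step 1: trivial action and divisors of $N$.** This step reduces the claim to elementary divisors. Since $\mathrm{tr}\circ p^*=N$, $p^*$ is injective on the free group $H^i(U;\mathbb Z)$. Both groups have rank $b_i$, so the image of $p^*$ has finite index. Given $x\in H^i(U^\varphi;\mathbb Z)$, some multiple $cx$ with $c\ge1$ lies in the image, which is fixed by every deck transformation $g$. So $c(g^*x-x)=0$, and $g^*x=x$ as there is no torsion. Thus the deck group acts trivially, and $p^*\circ\mathrm{tr}=\sum_gg^*=N$. Let $d_1\mid\dots\mid d_{b_i}$ be the elementary divisors of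 $p^*$. In bases where $p^*$ is diagonal, $\mathrm{tr}=N(p^*)^{-1}$ is diagonal with entries $N/d_j$. These are integers, so all $d_j$ divide $N$, and the $N/d_j$ are the elementary divisors of $\mathrm{tr}$.

**Step 2: the shape of $\hat C$.** Fix a prime $\ell\mid N$. We count the pieces of $\hat C$ from the proof of Proposition 7. By Theorem 2(2), $h_q(\omega_\ell)=0$ for $q<l$. By (6), $f_q=0$ for $q<l$, and $\tau_q(a)=0$ for $q\le l$, $a\ge2$. Write $\tau_q=\tau_q(1)$. By (5), $b_q=\tau_q+\tau_{q+1}$ for $q<l$, and $\tau_0=0$. Solving recursively, $\tau_i=\sum_{j<i}(-1)^{i-1-j}b_j=\rho_i$.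

**Step 3: $p^*$ and $\mathrm{tr}$ on the pieces.** We compute both maps modulo $\ell$. In $K[G]$,
$$\nu=\frac{t^N-1}{t-1}=(t-1)^{n-1}\Big(\frac{t^m-1}{t-1}\Big)^n.$$
In a block $\Lambda_\zeta$ with $\zeta\ne1$ the last factor is divisible by $(t-\zeta)^n$, so $\nu=0$ there. In $\Lambda_1$, the polynomial $(t^m-1)/(t-1)$ has the form $m+s(\cdots)$. Its $n$-th power, $n$ being a power of $\ell$, is $m^n$ modulo $s^n$. So $\nu=m^ns^{n-1}$ there, with $m\ne0$ in $K$. The augmentation factors through $\Lambda_1\to K$, $s\mapsto0$. Therefore $p^*$ is, up to a unit, induced by multiplication by $s^{n-1}:\hat C/s\to\hat C/s^n$, and $\mathrm{tr}$ by reduction $\hat C/s^n\to\hat C/s$; both respect the splitting of $\hat C$. On a piece $R\xrightarrow{s}R$ in degrees $q-1,q$, the cohomology modulo $s^n$ is $s^{n-1}\Lambda$ in degree $q-1$ and $\Lambda/s$ in degree $q$; modulo $s$ it is $K$ in both degrees. Since $n\ge2$: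

- $p^*$ is an isomorphism $K\to s^{n-1}\Lambda$ in degree $q-1$ and $0$ in degree $q$;
- $\mathrm{tr}$ is $0$ in degree $q-1$ and an isomorphism $\Lambda/s\to K$ in degree $q$.

**Step 4: read off the divisors.** All integral cohomology here is free, so cohomology modulo $\ell$ is its reduction. In degree $i<l$ the pieces that matter are the $\tau_i$ with top degree $i$ and the $\tau_{i+1}$ with bottom degree $i$. So $p^*\otimes\mathbb F_\ell$ has kernel of dimension $\tau_i=\rho_i$ and $\mathrm{tr}\otimes\mathbb F_\ell$ has rank $\rho_i$:
$$\#\{j:\ell\mid d_j\}=\rho_i,\qquad\#\{j:\ell\mid N/d_j\}=b_i-\rho_i.$$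
The $b_i-\rho_i$ indices with $\ell\nmid d_j$ satisfy $\ell\mid N/d_j$, since $\ell\mid N$. By the count they are all the indices with $\ell\mid N/d_j$. So $\ell\mid d_j$ implies $\ell\nmid N/d_j$, i.e. $d_j$ and $N$ have the same $\ell$-adic valuation. Since $d_1\mid\dots\mid d_{b_i}$ and the count $\rho_i$ is the same for all $\ell\mid N$, the last $\rho_i$ of the $d_j$ equal $N$ and the others equal $1$. So $\operatorname{coker}p^*\cong(\mathbb Z/N)^{\rho_i}$. $\square$

For $U=(\mathbb C^*)^2$ and $i=1$ this says that the cokernel is $\mathbb Z/N$, as $\rho_1=b_0=1$. Directly, $H_1(U^\varphi)\subset H_1(U)=\mathbb Z^2$ is a sublattice with quotient $\mathbb Z_N$, hence with elementary divisors $1,N$. The map $p^*$ on $H^1$ is its transpose, with the same elementary divisors.
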